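\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{An $|S|+O(1)$ bound for $S$-integral points\\ in orbits of power maps}


\begin{abstract}
Let $K$ be a number field, $D$ an integer with $|D|\ge 2$, and $\beta\in K^*$. We prove that for every finite set $S$ of places of $K$ containing the archimedean ones, and every $\alpha\in\mathbb P^1(K)$ that is not preperiodic under $\varphi(z)=z^D$, at most $|S|+C$ of the iterates $\varphi^n(\alpha)$, $n\ge0$, are $S$-integral relative to $\beta$. The constant $C$ is effective and depends only on $K$, $\beta$ and $D$. For $D=2$ this answers affirmatively a question of Yap, who asked for $|S|+o(|S|)$. The proof weighs each place by its share in the height of $\varphi^n(\alpha)$. A place that meets $\beta$ once may meet it again infinitely often, but all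 these returns together have small weight; for the deep returns this follows from a two-logarithm estimate, uniform in the place, which we prove by an interpolation determinant. For $K=\mathbb Q$, $D=2$, $\beta=-1$ we give the sharp bound $|S|$.
\end{abstract}

\section{The question and the result}

Let $K$ be a number field and $S$ a finite set of places of $K$ containing all archimedean places. For a finite place $v$ let $k_v$ be its residue field. Two points $x,y\in\mathbb P^1(K)$ are \emph{$S$-integral relative to each other} if for every $v\notin S$ their reductions in $\mathbb P^1(k_v)$ are distinct. Over $\mathbb Q$, with $x=a/b$ and $y=c/d$ in lowest terms, this says that every prime dividing $ad-bc$ belongs to $S$.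

Let $\varphi$ be a rational map. A point $\beta$ is \emph{non-exceptional} for $\varphi$ if $|\varphi^{-n}(\beta)|\to\infty$ as $n\to\infty$. For a power map
\[
\varphi(z)=z^D,\qquad D\in\mathbb Z,\quad q:=|D|\ge 2,
\]
a point $\beta\ne 0,\infty$ has $q^n$ preimages under $\varphi^n$, while $\{0,\infty\}$ is stable under $\varphi^{-1}$. So non-exceptional means $\beta\in K^*$. Given $\alpha,\beta,S$ we count the set
\[
I=\{n\ge 0:\ \varphi^n(\alpha)=\alpha^{D^n}\text{ is $S$-integral relative to }\beta\}.
\]

Both natural hypotheses are needed for $I$ to be finite, already for $K=\mathbb Q$, $D=2$ and $S=\{\infty,2\}$. If $\beta=0$ is allowed, take $\alpha=2$: no odd prime divides $2^{2^n}$, and every $n$ is in $I$. If $\alpha$ is allowed to be preperiodic, take $\alpha=1$, $\beta=-1$: the reductions of $1$ and $-1$ agree only at $2$, and again every $n$ is in $I$.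

For $\varphi(z)=z^2$, non-exceptional $\beta\in\mathbb P^1(K)$ and non-preperiodic $\alpha$, it is known \cite{Yap} that
\[
|I|\le 2|S|+c_3(\log|S|+1),
\]
where $c_3$ depends only on $\varphi$ and $\beta$. Yap writes that ``it would be interesting to know if one could obtain an upper bound of $|S|+o(|S|)$'' \cite{Yap}. The coefficient $1$ is a natural target. Take $K=\mathbb Q$, $\beta=-1$, $\alpha=2$; then $n\in I$ if and only if all prime factors of the Fermat number $2^{2^n}+1$ are in $S$. If there were infinitely many Fermat primes, we could take $S$ to consist of $\infty$ and as many Fermat primes $2^{2^n}+1$ with $n\ge1$ as we like, and at least $|S|-1$ of the $n\ge1$ would be in $I$. An upper bound $|S|-2$ would therefore disprove the existence of infinitely many Fermat primes. We prove the bound with coefficient $1$ and a bounded error.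

\begin{theorem}\label{thm:main}
Let $D\in\mathbb Z$ with $|D|\ge2$, $\varphi(z)=z^D$, $K$ a number field, and $\beta\in\mathbb P^1(K)$ non-exceptional, that is, $\beta\in K^*$. There is an effectively computable constant $C=C(K,\beta,D)$ such that for every non-preperiodic $\alpha\in\mathbb P^1(K)$ and every finite set $S$ of places of $K$ containing the archimedean ones,
\[
\bigl|\{n\ge0:\varphi^n(\alpha)\text{ is $S$-integral relative to }\beta\}\bigr|\le |S|+C .
\]
\end{theorem}

The case $D=2$ answers the question.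

\begin{corollary}
Let $\varphi(z)=z^2$. For every number field $K$ and every non-exceptional $\beta\in\mathbb P^1(K)$ there is a function $f_{K,\beta}:\mathbb N\to\mathbb R$ with $f_{K,\beta}(m)=o(m)$ such that $|I|\le|S|+f_{K,\beta}(|S|)$ for all non-preperiodic $\alpha$ and all $S$. In fact $f_{K,\beta}$ may be taken constant.
\end{corollary}

\section{Two model cases and the plan}

\subsection{A place that is used only once: $\beta=-1$}

The simplest reason for a bound of about $|S|$ is the one behind the coprimality of Fermat numbers: every $n$ needs a prime of its own.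

We recall Schinzel's Hypothesis H: if $P_1,\dots,P_N\in\mathbb Z[x]$ are irreducible with positive leading coefficients, and no prime divides $\prod_nP_n(a)$ for all integers $a$, then there are infinitely many integers $a\ge1$ for which all $P_n(a)$ are prime.

\begin{proposition}\label{prop:sharp}
Let $K=\mathbb Q$, $D=2$, $\beta=-1$. For all non-preperiodic $\alpha$ and all $S$ we have $|I|\le|S|$ and $|I\cap\{n\ge1\}|\le|S|-1$. Both bounds are attained for each $|S|\in\{1,\dots,5\}$. Under Schinzel's Hypothesis H both are attained for every $|S|\ge1$; in particular the coefficient $1$ in Theorem \ref{thm:main} is then optimal.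
\end{proposition}

\begin{proof}
Write $\alpha=a/b$ in lowest terms. As $\alpha$ is not preperiodic, $ab\ne0$ and $\alpha\ne\pm1$. The reductions of $\alpha^{2^n}$ and $-1$ at $p$ agree if and only if $p$ divides $A_n:=a^{2^n}+b^{2^n}$.

\emph{For $n\ge1$, $A_n$ has an odd prime factor.} Otherwise $A_n\ge2$ is a power of $2$. Then $a,b$ are both odd, so $A_n\equiv2\pmod 8$, so $A_n=2$ and $\alpha=\pm1$, which is excluded.

\emph{An odd prime divides at most one $A_n$.} If $p\mid A_n$ and $n'>n$, then $a^{2^{n}}\equiv-b^{2^{n}}$, hence $a^{2^{n'}}\equiv b^{2^{n'}}$ and $A_{n'}\equiv 2b^{2^{n'}}\pmod p$. As $p\nmid b$, $p\mid A_{n'}$ forces $p=2$.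

So distinct $n\ge1$ in $I$ give distinct odd primes in $S$. As $\infty\in S$, this gives $|I\cap\{n\ge1\}|\le|S|-1$, and allowing for $n=0$ we get $|I|\le|S|$.

\emph{Equality for $|S|\le 5$.} The point $\alpha=-2$ has $A_0=-1$ and $A_1,\dots,A_4=5,17,257,65537$, all prime. Let $S$ consist of $\infty$ and the first $|S|-1$ of these primes.

\emph{Equality under Hypothesis H.} For $|S|=1$ the previous example applies. Let $N\ge1$ and, for $1\le n\le N$, $P_n(x)=(x+1)^{2^n}+x^{2^n}$. The form $X^{2^n}+Y^{2^n}$ is irreducible over $\mathbb Q$, since $X^{2^n}+1$ is a cyclotomic polynomial. The invertible substitution $X=x+y$, $Y=x$ keeps it irreducible, and setting $y=1$ gives $P_n$, which has full degree $2^n$ and is therefore irreducible. Its leading coefficient is $2>0$, and $\prod_nP_n(0)=1$, so there is no fixed prime divisor (and each $P_n$ is primitive). Choose $a\ge1$ with all $P_n(a)$ prime, and put $\alpha=-(a+1)/a$, $S=\{\infty,P_1(a),\dots,P_N(a)\}$. Here $A_0=-1$ and $A_n=P_n(a)$ for $1\le n\le N$. These primes are odd, as sums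 of even powers of two consecutive integers, hence distinct by the second step. Thus $|S|=N+1$ and $\{0,1,\dots,N\}\subseteq I$, so that both upper bounds are equalities.
\end{proof}

\subsection{New places exist by size: $\alpha=\beta=2$}

For other $\beta$ a place can be used repeatedly, and one has to compare sizes. Here is a small case where this works.

\begin{example}\label{ex:two}
Let $K=\mathbb Q$, $D=2$, $\alpha=\beta=2$. Then $n=0$ is not in $I$, and the prime $2$ is in $S$ if $I\ne\emptyset$, since it divides every $2^{2^n}-2=2\,(2^{2^n-1}-1)$. Let $n\ge3$. \emph{We claim that some odd prime divides $2^{2^n-1}-1$ but no $2^{2^m-1}-1$ with $1\le m<n$.}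

Suppose not. Let $p$ be any prime dividing the odd number $2^{2^n-1}-1$ and let $g$ be the order of $2$ modulo $p$. Then $g$ divides $2^n-1$ and $2^m-1$ for some $1\le m<n$, so it divides $2^{\gcd(m,n)}-1$. So $g\mid 2^d-1$ for a proper divisor $d$ of $n$. Since $p\nmid g$, lifting the exponent gives
\[
\mathrm{ord}_p(2^{2^n-1}-1)=\mathrm{ord}_p(2^g-1)+\mathrm{ord}_p(2^n-1)\le \mathrm{ord}_p(2^{2^d-1}-1)+\mathrm{ord}_p(2^n-1).
\]
Hence $2^{2^n-1}-1$ divides $(2^n-1)\prod_{d\mid n,\,d<n}(2^{2^d-1}-1)$, which is less than $2^E$ with $E=n+\sum_{1\le d\le n/2}(2^d-1)$. So $2^n-1\le E$. For $n=3$ this reads $7\le4$. For $n\ge4$ we have $E\le n+2^{n/2+1}-3$, so with $x=2^{n/2}\ge4$ we would get $x(x-2)\le n-2$, whereas $x(x-2)\ge2^{n/2+1}>n-2$. This proves the claim. For $n=2$ the prime $7$ does the same. The new primes for distinct $n\ge2$ in $I$ are distinct elements of $S\setminus\{\infty,2\}$, and together with $n=1$ we get $|I|\le|S|-1$ when $I\neq\emptyset$.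
\end{example}

The point is that the ``old part'' of $2^{2^n-1}-1$ has logarithm at most of order $2^{n/2}$, against $2^n$ for the whole. Section \ref{sec:dep} carries this over to all multiplicatively dependent $\alpha,\beta$.

\subsection{Returning places and the plan of the proof}

Now let $K=\mathbb Q$, $D=2$, $\alpha=3$, $\beta=2$. Modulo $7$ the point $2$ is periodic, $2\mapsto4\mapsto2$, and $3^2\equiv2$; so $7$ divides $3^{2^n}-2$ for $n=1,3,5,\dots$. A single place can serve infinitely many $n$. What saves us is size: $3^2-2=7$ and $3^8-2=7\cdot937$, so at $n=3$ the prime $7$ again accounts for $\log 7$, but now out of about $2^3\log3$.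

In general, say that a finite place $v$ \emph{visits} $n$ if $\alpha^{D^n}$ and $\beta$ have the same reduction at $v$, and let $\lambda_v(n)=-\log\|\alpha^{D^n}-\beta\|_v$ be the depth of the visit, with the normalization of Section \ref{sec:heights}. Let $H$ be the height of $\alpha$. The product formula, together with a bound for the contribution of finitely many places, shows that the sum of the $\lambda_v(n)$ is comparable to $q^nH$ (Lemma \ref{lem:mass}), and we call $\lambda_v(n)/(q^nH)$ the \emph{weight} of the visit. The depth of a return of $v$ that is no deeper than the first visit is controlled by $\beta$ alone, and such returns are handled by elementary means. The difficulty is a return that is much deeper than the first visit, a $v$-adic coincidence between $\alpha$ and $\beta$. The central result, Proposition \ref{prop:returns}, says that for multiplicatively independent $\alpha,\beta$ and all $v$ outside a finite set that depends only on $K,\beta,D$,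
\begin{equation}\label{eq:plan}
\sum_{\text{returns } n}\frac{\lambda_v(n)}{q^nH}\le\frac{C_0}{\Lambda_v},
\qquad \Lambda_v=\lambda_v(\text{first visit}),
\end{equation}
with $C_0$ independent of $\alpha$ and $v$.

Here is how \eqref{eq:plan} leads to the coefficient $1$. All places visiting $n\in I$ lie in $S$. Discard a finite set of places containing all those with small residue field; for $n$ large, the visits of the remaining places have total weight at least $\frac12$. So either first visits have total weight at least $\frac14$ at $n$, or returns do. In the first case $n$ is the first visit of some place in $S$, and there are at most $|S|$ such $n$. The number of $n$ of the second kind is at most $4\sum_vC_0/\Lambda_v$, summed over the remaining $v\in S$ that visit some $n$. As $\Lambda_v\ge\frac1{[K:\mathbb Q]}\log|k_v|$, this is at most $\varepsilon|S|$ if the discarded set is chosen large in terms of $\varepsilon$. This already gives $(1+\varepsilon)|S|+C_\varepsilon$ for each $\varepsilon>0$, hence $|S|+o(|S|)$. To get $|S|+C$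 we use \eqref{eq:plan} more carefully. If $n$ is of the first kind and only one place first visits $n$, then $\Lambda_v\ge q^nH/4$ is enormous, and the sum of $1/\Lambda_v$ over such $v$ is bounded. If several places share $n$, all but one of them are wasted, and a wasted place gains more than it costs. Section \ref{sec:count} makes this precise.

In \eqref{eq:plan} the factor $1/\Lambda_v$ and the uniformity in $v$ are essential. The general theorems on linear forms in logarithms, in the form we quote, give neither; we use them only for a fixed finite set of places, and prove the estimate needed for the other $v$ in Section \ref{sec:twolog}. When $\beta$ is a root of unity or $\alpha,\beta$ are multiplicatively dependent, easier arguments, generalizing the two model cases, apply (Sections \ref{sec:torsion} and \ref{sec:dep}).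

\section{Heights and visits}\label{sec:heights}

\subsection{Conventions}

Let $d=[K:\mathbb Q]$. For a place $v$ let $|\cdot|_v$ extend a standard absolute value of $\mathbb Q$, and $\|x\|_v=|x|_v^{[K_v:\mathbb Q_v]/d}$. Then $\sum_v\log\|x\|_v=0$ for $x\in K^*$, and $h(x)=\sum_v\log^+\|x\|_v$ is the absolute height of $x\in K$, where $\log^+t=\log\max(1,t)$. We use $h(xy)\le h(x)+h(y)$, $h(x^k)=|k|h(x)$, and $h(\zeta x)=h(x)$ for roots of unity $\zeta$. For finite $v$ let $\mathrm{ord}_v$ have value group $\mathbb Z$; then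
\[
\|x\|_v=\exp\bigl(-\ell_v\,\mathrm{ord}_v(x)\bigr),\qquad \ell_v=\tfrac1d\log|k_v| ,
\]
and only finitely many $v$ have $\ell_v$ below a given bound.

A non-preperiodic $\alpha$ is an element of $K^*$ that is not a root of unity. Put $H=h(\alpha)$. By Northcott's theorem (finitely many elements of $K$ of bounded height) and since only roots of unity in $K^*$ have height $0$, there is $\kappa=\kappa(K)>0$ with $H\ge\kappa$ for all such $\alpha$.

With ``visits'' as above, $n\in I$ if and only if all places visiting $n$ lie in $S$. If $\alpha^{D^n}=\beta$, then all finite places visit $n$ and $n\notin I$. If $\|\beta\|_v=1$, $v$ visits $n$ and $\alpha^{D^n}\ne\beta$, then $\alpha$ is a $v$-unit and we put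
\[
\lambda_v(n)=-\log\|\alpha^{D^n}-\beta\|_v=-\log\|\alpha^{D^n}\beta^{-1}-1\|_v\ \ge\ \ell_v>0 .
\]

\begin{lemma}[Liouville's inequality]\label{lem:liouville}
If $x\in K$, $x\ne1$, and $V$ is any set of places, then $\sum_{v\in V}-\log\|x-1\|_v\le h(x)+\log2$.
\end{lemma}
\begin{proof}
By the product formula for $x-1\ne0$ the left side is $\sum_{\nu\notin V}\log\|x-1\|_\nu$. Now $\log\|x-1\|_\nu\le\log^+\|x\|_\nu$ for finite $\nu$, with an additional term $\frac{[K_\nu:\mathbb R]}d\log2$ for archimedean $\nu$; these terms add up to at most $\log 2$.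
\end{proof}

Let $v$ be unramified over $p\ge3$. Elements of $K_v$ with $\mathrm{ord}_v\ge1$ satisfy $|x|_v\le1/p<p^{-1/(p-1)}$. On these, $x\mapsto\log(1+x)$ and $x\mapsto\exp(x)-1$ are mutually inverse and preserve $|\cdot|_v$, and $\log$ and $\exp$ turn products into sums and conversely.

\begin{lemma}[Lifting the exponent]\label{lem:lift}
If $v$ is unramified over $p\ge3$, $x\in K_v$, $\mathrm{ord}_v(x-1)\ge1$ and $0\ne j\in\mathbb Z$, then $\|x^j-1\|_v=\|j\|_v\|x-1\|_v$.
\end{lemma}
\begin{proof}
$|x^j-1|_v=|\log x^j|_v=|j\log x|_v=|j|_v|x-1|_v$.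
\end{proof}

\subsection{Half of the height is seen outside a fixed finite set}

\begin{theorem}[Baker--W\"ustholz \cite{BW} or Matveev \cite{Mat} for archimedean $v$; Yu \cite{Yu} for finite $v$; see {\cite[\S4.2]{EG}}]\label{thm:baker}
For each place $v$ of $K$ there is an effective $c=c(K,v)$ such that for $\alpha_1,\alpha_2\in K^*$, $b_1,b_2\in\mathbb Z$ and $B=\max(3,|b_1|,|b_2|)$, if $\alpha_1^{b_1}\alpha_2^{b_2}\ne1$ then
\[
-\log\|\alpha_1^{b_1}\alpha_2^{b_2}-1\|_v\le c\max(1,h(\alpha_1))\max(1,h(\alpha_2))\log B .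
\]
\end{theorem}

\begin{lemma}\label{lem:mass}
Let $T$ be a finite set of places containing the archimedean ones and all $v$ with $\|\beta\|_v\ne1$. There is $n_0=n_0(K,\beta,D,T)$ such that for all non-preperiodic $\alpha\in K^*$ and all $n\ge n_0$ with $\alpha^{D^n}\ne\beta$,
\[
\sum_{v\notin T,\ v\text{ visits }n}\lambda_v(n)\ \ge\ \tfrac12q^nH .
\]
\end{lemma}
\begin{proof}
Let $x=\alpha^{D^n}$ and $\mu_v=\log^+\|x\|_v-\log\|x-\beta\|_v$ for all $v$. By the product formula $\sum_v\mu_v=h(x)=q^nH$.

Let $v\notin T$, so that $\beta$ is a $v$-unit. If $v$ visits $n$, then $\mu_v=\lambda_v(n)$. If not, then $\|x-\beta\|_v=\max(1,\|x\|_v)$ and $\mu_v=0$.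

Let $v\in T$. If $|x|_v\ge2\max(1,|\beta|_v)$, then $|x-\beta|_v\ge|x|_v/2$ and $\mu_v\le\log2$. Otherwise $\log^+\|x\|_v\le\log2+h(\beta)$; and since $-\log\|\beta\|_v\le h(\beta)$, Theorem \ref{thm:baker} with $(\alpha_1,\alpha_2)=(\alpha,\beta)$ and exponents $(D^n,-1)$ gives
\[
-\log\|x-\beta\|_v\le h(\beta)-\log\|\alpha^{D^n}\beta^{-1}-1\|_v\le C_v\max(1,H)(n+1).
\]
As $H\ge\kappa$, in all cases $\sum_{v\in T}\mu_v\le C_T(n+1)H$ with $C_T$ independent of $\alpha$ and $n$. This is at most $\frac12q^nH$ for $n\ge n_0$, and the rest of the sum $q^nH$ comes from the visits with $v\notin T$.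
\end{proof}

\section{$\beta$ a root of unity}\label{sec:torsion}

In Proposition \ref{prop:sharp} an odd prime was used only once because $-1\mapsto1\mapsto1$ under squaring: the orbit never returns to $-1$, and this persists modulo odd primes. A root of unity is never periodic under $z\mapsto z^D$ when its order has a common factor with $D$. If $\beta$ is periodic, like $\beta=1$, we replace it by a non-periodic preimage, like $-1$.

Let $\beta$ be a root of unity, and write $\mathrm{ord}\,\beta$ for its order. No power $\alpha^{D^n}$ is a root of unity, so the condition $\alpha^{D^n}\ne\beta$ in Lemma \ref{lem:mass} always holds.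

\emph{Case 1: $\gcd(\mathrm{ord}\,\beta,D)>1$.} Let $\ell$ be a prime dividing it, and let $T$ consist of the archimedean places and those above $D$. Let $v\notin T$. Its residue characteristic is not $\ell$, so reduction at $v$ preserves the $\ell$-part of the order of a root of unity. If $v$ visited both $n'$ and $n>n'$, then raising $\alpha^{D^{n'}}\equiv\beta$ to the power $D^{n-n'}$ would give $\bar\beta=\bar\beta^{D^{n-n'}}$. But the $\ell$-part of the order of the right side is strictly smaller, a contradiction. So each $v\notin T$ visits at most one $n$. By Lemma \ref{lem:mass} each $n\in I$ with $n\ge n_0$ is visited by some $v\notin T$, which lies in $S$. Hence $|I|\le|S|+n_0$.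

\emph{Case 2: $\gcd(\mathrm{ord}\,\beta,D)=1$.} Raising to the power $D$ permutes the group generated by $\beta$; let $\beta'$ be the element of it with $\beta'^D=\beta$. Let $\ell$ be a prime dividing $D$, $\omega$ a root of unity of order $\ell$, $K'=K(\omega)$, and let $T'$ be the set of places of $K'$ that are archimedean or above $D$. Apply Lemma \ref{lem:mass} over $K'$ to the point $\omega\beta'$ in place of $\beta$, with bound $n_0'$. For $n-1\ge n_0'$ we obtain $v'\notin T'$ with
\[
\alpha^{D^{n-1}}\equiv\omega\beta'\pmod{v'},\qquad\text{hence}\qquad \alpha^{D^n}\equiv\omega^D\beta'^D=\beta\pmod{v'} .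
\]
So the place $v$ of $K$ below $v'$ visits $n$. If $v$ also visited some $n'<n$, then
\[
\omega\beta'\equiv\alpha^{D^{n-1}}\equiv\beta^{D^{n-1-n'}}\pmod{v'} .
\]
The left side has order divisible by $\ell$ modulo $v'$ (as $v'\nmid\ell$), while the order of the right side is prime to $D$, a contradiction. So the first visit of $v$ is $n$. For distinct $n\in I$ with $n\ge n_0'+1$ these $v$ are distinct elements of $S$, and $|I|\le|S|+n_0'+1$.

\section{$\alpha$ and $\beta$ multiplicatively dependent}\label{sec:dep}

Let $\beta$ not be a root of unity, and suppose $\alpha^a\beta^b=1$ with integers $(a,b)\ne(0,0)$. As neither $\alpha$ nor $\beta$ is a root of unity, $a,b\ne0$. We follow Example \ref{ex:two}: both $\alpha$ and $\beta$ are essentially powers of one element $\gamma$ that depends only on $K$ and $\beta$, and then the places visiting two times $m<n$ are controlled by a greatest common divisor.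

Let $\mu_K$ be the group of roots of unity in $K$ and $W=|\mu_K|$. The group $K^*/\mu_K$ is free abelian: $O_K^*/\mu_K$ is free by Dirichlet's theorem, and $K^*/O_K^*$ is free as a subgroup of the free group of fractional ideals. The elements of $K^*$ with a positive power in $\mu_K\beta^{\mathbb Z}$ form a group, whose image in $K^*/\mu_K$ is free of rank one. So this group is $\mu_K\gamma^{\mathbb Z}$ for some $\gamma$ depending only on $(K,\beta)$. It contains $\alpha$ and $\beta$; replacing $\gamma$ by $\gamma^{-1}$ if necessary, write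
\[
\beta=\zeta_1\gamma^j,\ \ j\ge1,\qquad \alpha=\zeta_2\gamma^i,\ \ i\ne0,\qquad H=|i|\,h(\gamma),\qquad M_n=iD^n-j,
\]
with $\zeta_1,\zeta_2\in\mu_K$. Fix $n_1$ with $q^{n_1}>2j$. For $n\ge n_1$ we have $M_n\ne0$, so $\alpha^{D^n}\ne\beta$. Let $T$ consist of the archimedean places, the ramified places, the places above $2D$, and those where $\gamma$ is not a unit, and let $n_0$ be as in Lemma \ref{lem:mass}.

Let $v\notin T$ and let $g_v$ be the order of $\gamma$ modulo $v$, which is prime to the residue characteristic. If $v$ visits $n\ge n_1$, then $\alpha^{D^n}/\beta=\zeta\gamma^{M_n}\equiv1$ with $\zeta\in\mu_K$; raising to the power $W$ we see that $g_v\mid WM_n$. Since $x-1$ divides $x^W-1$, Lemma \ref{lem:lift} applied to $\gamma^{g_v}$ with exponent $WM_n/g_v$ gives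
\begin{equation}\label{eq:dep}
\lambda_v(n)\le-\log\|\gamma^{WM_n}-1\|_v=-\log\|\gamma^{g_v}-1\|_v-\log\|WM_n\|_v .
\end{equation}

Let $n\ge\max(n_0,n_1)$ and \emph{suppose that every $v\notin T$ visiting $n$ also visits some $m=m(v)$ with $n_1\le m<n$.} Then $g_v$ divides $WM_m$ and
\[
W(M_n-D^{n-m}M_m)=Wj(D^{n-m}-1),
\]
hence their greatest common divisor $G_m$. Both numbers are nonzero, and estimating each of them gives
\[
1\le G_m\le2W(j+1)\min(|i|q^m,\,q^{n-m}) .
\]
Sum \eqref{eq:dep} over the visiting $v\notin T$. For the first term, group the places by $m(v)=m$, use $\|\gamma^{G_m}-1\|_v\le\|\gamma^{g_v}-1\|_v$, and apply Lemma \ref{lem:liouville} to $\gamma^{G_m}$. For the second, $\sum_{v\text{ finite}}-\log\|WM_n\|_v=\log|WM_n|$, with all terms nonnegative. With Lemma \ref{lem:mass} on the left,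
\[
\tfrac12q^n|i|h(\gamma)\le\sum_{n_1\le m<n}\bigl(G_mh(\gamma)+\log2\bigr)+\log|WM_n| .
\]
Put $Q=|i|q^n$. In $\min(|i|q^m,q^{n-m})$ the two entries have product $Q$. The terms with $|i|q^m\le\sqrt Q$ sum to at most $2\sqrt Q$, being part of a geometric series of ratio $q\ge2$; in the others $q^{n-m}<\sqrt Q$, and these also sum to at most $2\sqrt Q$. Thus
\[
\tfrac12h(\gamma)\,Q\le8W(j+1)h(\gamma)\sqrt Q+n\log2+\log\bigl(W(j+1)Q\bigr),\qquad n\log2\le\log Q .
\]
This fails once $Q$ is large. As $Q\ge q^n$, it fails for all $n\ge n_2$ with some $n_2=n_2(K,\beta,D)$.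

Hence every $n\in I$ with $n\ge n_3:=\max(n_0,n_1,n_2)$ is visited by some $v\notin T$ that visits no $m$ with $n_1\le m<n$. These $v$ lie in $S$ and are distinct for distinct $n$. So $|I|\le|S|+n_3$.

\section{A two-logarithm estimate, uniform in the place}\label{sec:twolog}

Let $u,w$ be multiplicatively independent and both close to $1$ at $v$, to order $e$. How close to $1$ can $u^{b_1}w^{b_2}$ be? Liouville's inequality gives a bound of size $b_1h(u)+b_2h(w)$. Lemma \ref{lem:twolog} replaces this by $L^2a_1a_2/\Lambda$ up to a constant factor, where $a_1,a_2$ bound the heights, $\Lambda=e\ell_v$, and $L$ is a constant plus $O(\Lambda^{-1}\log b_1)$ in our application. In the critical case there, $b_1$ has the size of $a_2$, and what matters is the gain of the factor $1/\Lambda$.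

The method is that of interpolation determinants. We build a nonzero determinant $\Delta\in K$ from the values of $N=ML$ functions $\binom Xk Y^l$ at points of the form $(sb_1-rb_2,\ u^rw^s)$. If $u^{b_1}w^{b_2}$ is very close to $1$, then $\log u$ is very close to $-\frac{b_2}{b_1}\log w$. With $z=s-rb_2/b_1$ the points are then very close to the points $(b_1z,\exp(z\log w))$ of a one-parameter curve, and the entries are nearly values of analytic functions of $z$ on a $v$-adic disc of radius $p^{e/2}$ at points of the unit disc. This makes $\Delta$ $v$-adically tiny, contradicting the product formula. The zero estimate ensures that $\Delta\ne0$ can be achieved.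

\begin{lemma}[Zero estimate]\label{lem:zero}
Let $F$ be a field of characteristic $0$, $u,w\in F^*$ multiplicatively independent, $b_1,b_2\ge1$ coprime integers, and let $M,L,R_1,U_1,R_2,U_2\ge1$ be integers with
\[
R_1U_1\ge L,\qquad R_2U_2>(M-1)L,\qquad R_2\le b_1 .
\]
Put $R=R_1+R_2-1$ and $U=U_1+U_2-1$. If $P\in F[X,Y]$ has $\deg_XP<M$, $\deg_YP<L$, and vanishes at $(sb_1-rb_2,\,u^rw^s)$ for all $0\le r<R$, $0\le s<U$, then $P=0$.
\end{lemma}
\begin{proof}
Suppose $P=\sum_{i=1}^mP_i(X)Y^{l_i}$ with $m\ge1$, all $P_i\ne0$ and $0\le l_1<\dots<l_m<L$. We first use the $(r,s)$ with $0\le r<R_1$, $0\le s<U_1$ to eliminate $Y$. By multiplicative independence the corresponding $R_1U_1\ge L$ numbers $u^rw^s$ are distinct, and a nonzero polynomial of degree less than $L$ cannot vanish at all of them. So the matrix with rows $\bigl((u^rw^s)^{l_i}\bigr)_{i}$ has rank $m$, and there are pairs $(r_a,s_a)$, $1\le a\le m$, such that $y_a=u^{r_a}w^{s_a}$ satisfy $\det(y_a^{l_i})_{a,i}\ne0$. Put $\xi_a=s_ab_1-r_ab_2$ and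
\[
E(X)=\det\bigl(P_i(X+\xi_a)\,y_a^{l_i}\bigr)_{a,i} .
\]
The coefficient of $X^{\sum_i\deg P_i}$ in $E$ is the product of the leading coefficients of the $P_i$ times $\det(y_a^{l_i})$. So $E\ne0$, and $\deg E\le m(M-1)\le(M-1)L$.

Now use the remaining room. For $0\le r<R_2$, $0\le s<U_2$ put $\xi=sb_1-rb_2$, $y=u^rw^s$. Since $r+r_a<R$ and $s+s_a<U$,
\[
\sum_iP_i(\xi+\xi_a)\,y_a^{l_i}\,y^{l_i}=P(\xi+\xi_a,\,y_ay)=0\qquad\text{for all }a,
\]
so the matrix defining $E(\xi)$ kills the nonzero vector $(y^{l_i})_i$, and $E(\xi)=0$. These $\xi$ are distinct: $sb_1-rb_2=s'b_1-r'b_2$ implies $b_1\mid r-r'$ by coprimality, so $r=r'$ as $R_2\le b_1$, and then $s=s'$. So $E$ has at least $R_2U_2>(M-1)L$ zeros, a contradiction.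
\end{proof}

In the next lemma, condition \eqref{eq:c1} keeps the binomial coefficients in $\Delta$ small, and condition \eqref{eq:c2} provides $R_2\le b_1$ in the zero estimate.

\begin{lemma}\label{lem:twolog}
Let $v$ be a finite place of $K$, unramified over $p\ge5$; let $e\ge1$ be an integer and $\Lambda=e\ell_v\ge32$. Let $u,w\in K^*$ be multiplicatively independent with $\mathrm{ord}_v(u-1)\ge e$ and $\mathrm{ord}_v(w-1)\ge e$. Let $b_1,b_2\ge1$ be coprime integers with $p\nmid b_1$, and let $a_1\ge\max(h(u),\Lambda)$, $a_2\ge\max(h(w),\Lambda)$. Let $L\ge8$ be an integer with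
\begin{align}
1+\log\Bigl(1+\Lambda\Bigl(\frac{b_1}{a_2}+\frac{b_2}{a_1}\Bigr)\Bigr)&\le\frac{L\Lambda}{32},\label{eq:c1}\\
2^9L\,\frac{a_2}{\Lambda}+1&\le b_1 .\label{eq:c2}
\end{align}
Then
\[
-\log\|u^{b_1}w^{b_2}-1\|_v\le2^{16}L^2\,\frac{a_1a_2}{\Lambda} .
\]
\end{lemma}

\begin{proof}
\emph{Parameters.} Put
\[
A=a_1a_2\ge\Lambda^2,\qquad M=\Bigl\lceil\frac{2^{16}LA}{\Lambda^2}\Bigr\rceil\le\frac{2^{17}LA}{\Lambda^2},\qquad N=ML,\qquad \delta=u^{b_1}w^{b_2}-1 ,
\]
so $\delta\ne0$ by independence. (The size of $M$ is dictated by the height estimate below, where $L\sqrt{NA}$ has to be small compared with $N\Lambda$.) Suppose the lemma is false. Since $N\Lambda/2\le2^{16}L^2A/\Lambda$, we get $-\log\|\delta\|_v>N\Lambda/2$, that is, $\mathrm{ord}_v(\delta)>Ne/2$. With $|\cdot|=|\cdot|_v$, $|p|=1/p$, and $v$ unramified, this gives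
\begin{equation}\label{eq:delta}
|\delta|\le p^{-Ne/2} .
\end{equation}

\emph{The determinant.} Let
\begin{gather*}
R_1=\Bigl\lceil\sqrt{La_2/a_1}\,\Bigr\rceil,\quad U_1=\Bigl\lceil\sqrt{La_1/a_2}\,\Bigr\rceil,\quad
R_2=\Bigl\lceil\sqrt{Na_2/a_1}\,\Bigr\rceil,\quad U_2=\Bigl\lceil\sqrt{Na_1/a_2}\,\Bigr\rceil,
\end{gather*}
and $R,U$ as in Lemma \ref{lem:zero}. Then $R_1U_1\ge L$ and $R_2U_2\ge N>(M-1)L$. Since $N\le2^{17}L^2A/\Lambda^2$, condition \eqref{eq:c2} gives $R_2\le\sqrt{2^{17}}\,La_2/\Lambda+1\le b_1$. The polynomials $\binom XkY^l$ with $0\le k<M$, $0\le l<L$ form a basis of the space in Lemma \ref{lem:zero}. By that lemma the matrix of their values at the points $(sb_1-rb_2,u^rw^s)$, $0\le r<R$, $0\le s<U$, has rank $N$. So we can choose $N$ pairs $(r,s)$ with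
\[
\Delta=\det\Bigl(\tbinom{sb_1-rb_2}{k}\,u^{lr}w^{ls}\Bigr)_{(r,s),\,(k,l)}\ne0 .
\]

\emph{The entries as functions of one variable.} Let $\eta=\log w$, so $|\eta|\le p^{-e}$, and $\varepsilon=b_1^{-1}\log(1+\delta)$. As $p\nmid b_1$, $|\varepsilon|=|\delta|$. From $b_1\log u+b_2\log w=\log(1+\delta)$ we get $\log u=-\frac{b_2}{b_1}\eta+\varepsilon$. For a pair $(r,s)$ put $z=s-rb_2/b_1$; then $|z|\le1$, again as $p\nmid b_1$, and
\[
u^{lr}w^{ls}=\exp(lz\eta)\exp(lr\varepsilon)=\exp(lz\eta)(1+\delta'),\qquad|\delta'|\le|\delta| ,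
\]
where $\delta'$ depends on $r$ and $l$. So the entries of $\Delta$ are $f_{kl}(z)(1+\delta')$ with
\[
f_{kl}(z)=\binom{b_1z}k\exp(l\eta z) .
\]
At our points $|f_{kl}(z)|\le1$, because $b_1z=sb_1-rb_2\in\mathbb Z$.

\emph{Gauss norms.} Let $\rho=p^{e/2}$, and for $f=\sum_ic_iz^i$ with $|c_i|\rho^i\to0$ let $|f|_\rho=\max_i|c_i|\rho^i$, which is submultiplicative. For $\exp(l\eta z)$ the $i$-th term has size at most $p^{-ei+i/(p-1)+ei/2}$, since $|i!|\ge p^{-i/(p-1)}$. As $e/2\ge1/2>1/(p-1)$ (here $p\ge5$ is used), this tends to $0$ and is at most $1$. And $\binom{b_1z}k$ has norm at most $\rho^k/|k!|\le p^{ek/2+k/4}\le p^{3ek/4}$. Hence $|f_{kl}|_\rho\le p^{3eM/4}$.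

\emph{Minors.} We claim that an $N'\times N'$ minor of the matrix $(f_{kl}(z))$ has absolute value at most
\begin{equation}\label{eq:minor}
\rho^{-N'(N'-1)/2}\,p^{3eMN'/4} .
\end{equation}
Number its columns by $j$ and its rows by $a$, and expand each column function as $f_j=\sum_ic_{j,i}z^i$, where $|c_{j,i}|\le\rho^{-i}p^{3eM/4}$. The minor equals $\sum\prod_jc_{j,i_j}\det(z_a^{i_j})_{a,j}$, summed over all tuples $(i_j)$. Only tuples of distinct $i_j$ contribute; for them $\sum_ji_j\ge N'(N'-1)/2$, while $|\det(z_a^{i_j})|\le1$.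

\emph{The $v$-adic bound.} Split each entry as $f+f\delta'$ and expand $\Delta$ multilinearly in the columns. Consider a term with $N'$ columns of the first type and $N-N'$ of the second. By Laplace expansion along the latter, it is a sum of products of an $(N-N')$-minor with entries of size at most $|\delta|$ and an $N'$-minor of $(f_{kl}(z))$. By \eqref{eq:delta} and \eqref{eq:minor} the term is at most $p^{-e\Theta}$ with
\begin{align*}
\Theta&=\frac{(N-N')N}2+\frac{N'(N'-1)}4-\frac{3MN'}4
=\frac{N^2}4+\frac{(N-N')^2}4-\frac{N'(1+3M)}4\\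
&\ge\frac{N^2}4-NM=\frac{N^2}4-\frac{N^2}L\ \ge\ \frac{N^2}8 ,
\end{align*}
where we used $N'\le N$, $1\le M$ and $L\ge8$. Hence $\log\|\Delta\|_v\le-N^2\Lambda/8$.

\emph{The other places.} Put $B=b_1U+b_2R$, so that $|sb_1-rb_2|\le B$ at our pairs. For an integer $\zeta$ with $|\zeta|\le B$ and $1\le k<M$, the ordinary absolute value satisfies
\[
\Bigl|\binom\zeta k\Bigr|\le\frac{(|\zeta|+k)^k}{k!}\le\exp(k)\Bigl(1+\frac Bk\Bigr)^k\le\exp\Bigl(M\bigl(1+\log(1+\tfrac BM)\bigr)\Bigr),
\]
since $k!\ge k^k\exp(-k)$ and $k(1+\log(1+B/k))$ increases with $k$; the bound is trivial for $k=0$. As $\binom\zeta k\in\mathbb Z$, it contributes only at archimedean places. Estimating the $N!$ products in $\Delta$, and using $\Delta\in K^*$ and the product formula,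
\[
\frac{N^2\Lambda}8\le\sum_{\nu\ne v}\log\|\Delta\|_\nu\le\log N!+NM\bigl(1+\log(1+\tfrac BM)\bigr)+NL\bigl(Rh(u)+Uh(w)\bigr) .
\]
Dividing by $N$ we obtain
\begin{equation}\label{eq:three}
\frac{N\Lambda}8\le\log N+M\bigl(1+\log(1+\tfrac BM)\bigr)+L(Ra_1+Ua_2) .
\end{equation}
We show that each of the three terms on the right is at most $N\Lambda/32$; this is a contradiction.

First, $\log N\le N\le N\Lambda/32$ as $\Lambda\ge32$.

For the last term, $N\ge L$ gives $R\le2\sqrt{Na_2/a_1}+1$ and $U\le2\sqrt{Na_1/a_2}+1$, so $Ra_1+Ua_2\le4\sqrt{NA}+a_1+a_2$. By the choice of $M$, $LA\le M\Lambda^2/2^{16}$. Hence $4\sqrt{NA}=4\sqrt{M\cdot LA}\le M\Lambda/64$. And since $a_1,a_2\ge\Lambda$, $a_1+a_2\le2A/\Lambda\le M\Lambda/64$. So $L(Ra_1+Ua_2)\le LM\Lambda/32=N\Lambda/32$.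

For the middle term,
\[
\frac1M\sqrt{\frac{Na_1}{a_2}}=\sqrt{\frac{La_1}{Ma_2}}\le\frac{\Lambda}{2^8a_2},\qquad \frac1M\le\frac{\Lambda^2}{2^{16}LA}\le\frac{\Lambda}{2^{16}a_2},
\]
so $U/M\le\Lambda/a_2$, and in the same way, exchanging $a_1$ and $a_2$, $R/M\le\Lambda/a_1$. So $B/M\le\Lambda(b_1/a_2+b_2/a_1)$, and by \eqref{eq:c1} the middle term is at most $M\cdot L\Lambda/32=N\Lambda/32$.
\end{proof}

\section{Returns have small weight}\label{sec:returns}

From now on $\beta$ is not a root of unity and $\alpha,\beta$ are multiplicatively independent; in particular $\alpha^{D^n}\ne\beta$ for all $n$. Let $h_1=h(\beta)+1$, and let $T_0$ be the finite set of places $v$ that are archimedean, or ramified over $\mathbb Q$, or above a prime dividing $6D$, or have $\|\beta\|_v\ne1$, or are finite with $\ell_v<2^{15}h_1$. If $v\notin T_0$ visits some $n\ge0$, let $m_v$ be the least such $n$ and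
\[
\Lambda_v=\lambda_v(m_v)\ge\ell_v .
\]

\begin{proposition}\label{prop:returns}
There is $C_0=C_0(K,\beta,D)>0$, independent of $\alpha$ and $v$, such that for each $v\notin T_0$ that visits some $n$,
\[
\sum_{n>m_v,\ v\text{ visits }n}\frac{\lambda_v(n)}{q^nH}\le\frac{C_0}{\Lambda_v} .
\]
\end{proposition}

\begin{proof}
Constants $C$ depend only on $K,\beta,D$ and may change from one occurrence to the next. Let $m=m_v$ and
\[
u=\alpha^{D^m}/\beta,\qquad e=\mathrm{ord}_v(u-1)\ge1,\qquad\Lambda=\Lambda_v=e\ell_v,\qquad a_1=q^mH+h_1 .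
\]
Then $h(u)\le q^mH+h(\beta)\le a_1$, and $\Lambda\le h(u)+\log2\le a_1$ by Lemma \ref{lem:liouville}. Also $a_1\ge1$, and $a_1\le C_1q^mH$ with $C_1=1+h_1/\kappa$.

Let $v$ visit $n=m+i$, $i\ge1$. Then
\begin{equation}\label{eq:return}
\alpha^{D^n}/\beta=u^{D^i}\beta^{D^i-1} .
\end{equation}
The first factor on the right is $1$ up to order at least $e$. If the visit $n$ is not deeper than the first one, the depth of $n$ is therefore governed by $\beta$ alone. If it is deeper, the two factors cancel, and we need Lemma \ref{lem:twolog}.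

\smallskip
\emph{Case A (shallow returns): $f:=\mathrm{ord}_v(\alpha^{D^n}/\beta-1)\le e$.} By \eqref{eq:return},
\[
\alpha^{D^n}/\beta-1=u^{D^i}(\beta^{D^i-1}-1)+(u^{D^i}-1),
\]
and the last term has order at least $e\ge f$. So $\mathrm{ord}_v(\beta^{D^i-1}-1)\ge f$, that is, $\lambda_v(n)\le-\log\|\beta^{D^i-1}-1\|_v$. In particular $\bar\beta$ returns to itself after $i$ steps of $z\mapsto z^D$ modulo $v$. Let $\tau$ be its exact period; then $i=k\tau$ with $k\ge1$. Put
\[
w_0=\beta^{D^\tau-1}\equiv1\pmod v,\qquad j=\frac{D^{k\tau}-1}{D^\tau-1}=\sum_{0\le c<k}D^{c\tau},\qquad\beta^{D^i-1}=w_0^{\,j} .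
\]
Here $w_0\ne1$ and $1\le|j|\le q^{k\tau}$. By Lemma \ref{lem:lift}, Lemma \ref{lem:liouville} and $-\log\|j\|_v\le\log|j|$,
\[
\lambda_v(n)\le h(w_0)+\log2+\log|j|\le(q^\tau+1)h(\beta)+\log2+k\tau\log q\le2h_1q^\tau+k\tau\log q .
\]
Divide by $q^nH=q^{m+k\tau}H$ and sum over $k\ge1$. Since $\sum_kq^{\tau-k\tau}\le2$ and $\sum_kk\tau\,q^{-k\tau}\le\sum_{x\ge1}xq^{-x}\le2$, Case A contributes at most $C/(q^mH)\le C/\Lambda$, because $\Lambda\le a_1\le C_1q^mH$.

\smallskip
\emph{Case B (deep returns): $\mathrm{ord}_v(\alpha^{D^n}/\beta-1)>e$.} Now \eqref{eq:return} gives $\beta^{D^i}\equiv\beta$ modulo $v^e$. Let $t\ge1$ be the exact period of $\beta$ modulo $v^e$ under $z\mapsto z^D$. Then $i=kt$ with $k\ge1$. Put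
\[
w=\beta^{D^t-1},\qquad b_1=q^{kt},\qquad b_2=\Bigl|\frac{D^{kt}-1}{D^t-1}\Bigr|,\qquad a_2=2h_1q^t .
\]
We verify the hypotheses of Lemma \ref{lem:twolog}.
\begin{itemize}
\item By \eqref{eq:return}, $\alpha^{D^n}/\beta=(u^{\pm1})^{b_1}(w^{\pm1})^{b_2}$ for suitable signs, and we apply the lemma to $u^{\pm1}$ and $w^{\pm1}$. Inverting $u$ or $w$ changes neither its height nor $\mathrm{ord}_v(\,\cdot-1)$, nor multiplicative independence.
\item By the choice of $t$, $\mathrm{ord}_v(w-1)\ge e$. This is why we take the period modulo $v^e$ and not modulo $v$.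
\item $u=\alpha^{D^m}\beta^{-1}$ and $w=\beta^{D^t-1}$ are multiplicatively independent, since $\alpha,\beta$ are and $D^m(D^t-1)\ne0$.
\item $v$ is unramified over $p\ge5$, and $p\nmid b_1$ because $v\nmid D$. As $b_2$ divides $D^{kt}-1$, $\gcd(b_1,b_2)=1$. Moreover $1\le b_2\le\sum_{0\le c<k}q^{ct}\le2q^{(k-1)t}$.
\item $h(w)\le(q^t+1)h(\beta)\le a_2$, and $\Lambda\le-\log\|w-1\|_v\le h(w)+\log2\le a_2$ by Lemma \ref{lem:liouville} ($w\ne1$). The bounds for $a_1$ were shown above.
\end{itemize}
Put $x=(k-1)t\log q$ and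
\[
L=8+\Bigl\lceil\frac{32x}{\Lambda}\Bigr\rceil .
\]
As $\Lambda\ge\ell_v\ge2^{15}h_1\ge2^{15}$, we have $L\le9(1+x)\le9\exp(x)=9q^{(k-1)t}$.

\emph{Condition \eqref{eq:c1}.} $b_1/a_2\le q^{(k-1)t}$ and $b_2/a_1\le2q^{(k-1)t}$, so the left side of \eqref{eq:c1} is at most $1+\log(4\Lambda q^{(k-1)t})=1+\log4+\log\Lambda+x\le\frac\Lambda4+x\le\frac{L\Lambda}{32}$.

\emph{Condition \eqref{eq:c2}.} $2^9La_2/\Lambda+1\le9\cdot2^{10}h_1q^{kt}/\Lambda+1\le\frac12q^{kt}+1\le q^{kt}=b_1$, where the middle inequality uses $\Lambda\ge2^{15}h_1$. This is the reason for the bound on $\ell_v$ in the definition of $T_0$.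

Lemma \ref{lem:twolog} now gives $\lambda_v(n)\le2^{16}L^2a_1a_2/\Lambda\le C(1+x)^2q^mH\,q^t/\Lambda$. Dividing by $q^nH=q^{m+kt}H$,
\[
\frac{\lambda_v(n)}{q^nH}\le\frac C\Lambda(1+x)^2q^{-(k-1)t}=\frac C\Lambda(1+x)^2\exp(-x)\le\frac C\Lambda\exp(-x/2)\le\frac C\Lambda\,2^{-(k-1)/2},
\]
where the third $C$ absorbs $\sup_{x\ge0}(1+x)^2\exp(-x/2)$. Summing over $k\ge1$, Case B contributes at most $C/\Lambda$.
\end{proof}

\begin{remark}
For a deep return with $k=1$, Liouville's inequality would bound the weight only by a constant: $\lambda_v(n)\le q^nH+h_1$. Here $x=0$, $L=8$ and $b_1=q^t\le a_2$, and Lemma \ref{lem:twolog} improves the bound to $C/\Lambda$. For $k\ge2$ the geometric decay comes from the fact that $a_1a_2$ is of order $q^{m+t}H$, while $q^nH=q^{m+kt}H$.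
\end{remark}

\section{Counting}\label{sec:count}

We finish the proof of Theorem \ref{thm:main} in the remaining case, with $\beta$ not a root of unity and $\alpha,\beta$ multiplicatively independent. Fix $\ell_0\ge16C_0$, depending only on $K,\beta,D$, and let
\[
T=T_0\cup\{v\text{ finite}:\ell_v<\ell_0\},
\]
a finite set depending only on $K,\beta,D$. Let $n_0$ be as in Lemma \ref{lem:mass} for $T$, enlarged so that $4/(\kappa q^n)\le1/\ell_0$ for $n\ge n_0$. Let
\begin{gather*}
I'=\{n\in I:n\ge n_0\},\qquad S'=\{v\in S\setminus T:v\text{ visits some }n\ge0\},\\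
V_n=\{v\in S':m_v=n\}.
\end{gather*}
The sets $V_n$, $n\ge0$, partition $S'$, and $\Lambda_v\ge\ell_v\ge\ell_0$ for $v\in S'$.

Let $n\in I'$. All $v\notin T$ visiting $n$ are in $S'$ and have $m_v\le n$. Separating returns from first visits, Lemma \ref{lem:mass} says
\[
O_n+\sum_{v\in V_n}\frac{\Lambda_v}{q^nH}\ge\frac12,\qquad\text{where}\quad O_n=\sum_{v\in S',\ m_v<n,\ v\text{ visits }n}\frac{\lambda_v(n)}{q^nH} .
\]
Call $n\in I'$ \emph{old} if $O_n\ge\frac14$ and \emph{new} otherwise; let $I_{\mathrm{old}}$, $I_{\mathrm{new}}$ be the sets of old and new $n$. By Proposition \ref{prop:returns}, exchanging sums,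
\begin{equation}\label{eq:old}
\tfrac14|I_{\mathrm{old}}|\le\sum_{n\in I_{\mathrm{old}}}O_n\le C_0\sum_{v\in S'}\frac1{\Lambda_v} .
\end{equation}

If $n$ is new, then $\sum_{v\in V_n}\Lambda_v\ge q^nH/4$. So $V_n\ne\emptyset$, and each new $n$ uses up at least one place. We measure the waste by
\[
X=|S'|-|I_{\mathrm{new}}|=\sum_{n\in I_{\mathrm{new}}}(|V_n|-1)+\sum_{n\notin I_{\mathrm{new}}}|V_n|\ \ge\ 0,
\]
and show that $\sum_{v\in S'}1/\Lambda_v$ is at most a constant plus a small multiple of $X$. Let $n$ be new and $g=|V_n|$. Some $v\in V_n$ has $\Lambda_v\ge q^nH/(4g)$; for the others use $\Lambda_v\ge\ell_0$. As $H\ge\kappa$ and $4/(\kappa q^n)\le1/\ell_0$,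
\[
\sum_{v\in V_n}\frac1{\Lambda_v}\le\frac{4g}{q^nH}+\frac{g-1}{\ell_0}\le\frac4{\kappa q^n}+(g-1)\frac4{\kappa q^n}+\frac{g-1}{\ell_0}\le\frac4{\kappa q^n}+\frac{2(g-1)}{\ell_0} .
\]
If $n$ is not new, $\sum_{v\in V_n}1/\Lambda_v\le|V_n|/\ell_0$. Adding up, since $\sum_{n\ge0} q^{-n}\le2$,
\[
\sum_{v\in S'}\frac1{\Lambda_v}\le\frac8\kappa+\frac{2X}{\ell_0} .
\]
Now \eqref{eq:old} and $\ell_0\ge16C_0$ give
\[
|I_{\mathrm{old}}|\le\frac{32C_0}\kappa+\frac{8C_0X}{\ell_0}\le C_2+\frac X2,\qquad C_2=\frac{32C_0}\kappa .
\]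
Each wasted place thus pays for at most half an old $n$:
\[
|I'|=|I_{\mathrm{new}}|+|I_{\mathrm{old}}|\le|S'|-X+C_2+\frac X2\le|S'|+C_2 .
\]
Hence $|I|\le|S|+n_0+C_2$.

Together with Section \ref{sec:torsion} ($\beta$ a root of unity) and Section \ref{sec:dep} ($\beta$ not a root of unity, $\alpha$ and $\beta$ multiplicatively dependent), this covers all cases. The constants depend only on $K,\beta,D$. They are effective: Northcott's theorem and Theorem \ref{thm:baker} are effective, and all other steps are explicit. In Section \ref{sec:dep}, $\gamma$ enters only through $\kappa\le h(\gamma)\le h(\beta)$, $j=h(\beta)/h(\gamma)\le h(\beta)/\kappa$ and the places where $\gamma$ is not a unit, which are those where $\beta$ is not a unit. This proves Theorem \ref{thm:main}. \qed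

\begin{thebibliography}{9}
\bibitem{BW} Baker and W\"ustholz, J. reine angew. Math. 442 (1993).
\bibitem{EG} Evertse and Gy\H{o}ry, \emph{Unit Equations in Diophantine Number Theory}, CUP, 2015.
\bibitem{Mat} Matveev, Izv. Math. 64 (2000).
\bibitem{Yap} Jit Wu Yap, ``$S$-Integral Points in Orbits on $\mathbb{P}^1$'', arXiv:2312.05094 (2023).
\bibitem{Yu} Yu, Forum Math. 19 (2007).
\end{thebibliography}

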